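# Simple graphs separate the closures of orthogonal orbits in $\prod_k \ell^2(C^k)^{S_k}$

## 1. Equal graph values and equal orbits: vectors, symmetric operators, and a shift

Put a symmetric tensor on each vertex of a finite graph, chosen according to the degree of the vertex, with one tensor slot for each incident edge. Contract along all edges. The result is a number. Letting the graph vary, we get one number for each graph, and these numbers do not change if all tensors are rotated by the same orthogonal transformation. How much of the tensors can be recovered from the numbers?

Let $C$ be an infinite set, $H:=\ell^2(C)$ the real Hilbert space, $O(H)$ its orthogonal group, and $H_k:=\ell^2(C^k)$ for $k\ge 0$, so $H_0=\mathbb R$. The group $O(H)$ acts on $H_k$ by $g\mapsto g^{\otimes k}$ (extended by continuity), the symmetric group $S_k$ permutes coordinates, and $H_k^{S_k}$ is the space of symmetric elements. Let $\mathcal F$ be the collection of finite simple graphs. For $h=(h_k)_{k\ge0}$ with $h_k\in H_k^{S_k}$ and $F\in\mathcal F$ put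
$$\pi(h)(F):=\sum_{\phi:E(F)\to C}\ \prod_{v\in V(F)}h_{\deg(v)}(\phi(\delta(v))), \tag{1}$$
where $\delta(v)=(e_1,\dots,e_k)$ lists the edges at $v$ in any order and $\phi(\delta(v))=(\phi(e_1),\dots,\phi(e_k))$. The order does not matter because $h_k$ is symmetric. The empty graph has value $1$, a single vertex has value $h_0$, and a disjoint union has the product of the values.

The first guess is: $\pi(h)=\pi(h')$ exactly when $h'=gh$ for some $g\in O(H)$. Let us test it. In each case below the components that are not mentioned are $0$, so a graph having a vertex of any other degree has value $0$.

*Only $h_1=b$.* The relevant connected graph is $K_2$, with value $\sum_c b(c)^2=\|b\|^2$. Two vectors of equal norm lie in one orbit, so the guess is right here.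

*Only $h_2=A$.* An element of $H_2^{S_2}$ is the kernel of a symmetric Hilbert–Schmidt operator $A$, and $O(H)$ acts by conjugation. The connected simple graphs that are $2$-regular are the cycles $C_n$ with $n\ge3$, and $\pi(h)(C_n)=\operatorname{tr}A^n$. Note that $\operatorname{tr}A^2=\|A\|^2$ is *not* a value: it would need two vertices joined by two parallel edges. Still, nothing is lost. Let $\lambda_1,\lambda_2,\dots$ be the nonzero eigenvalues with multiplicity. The finite measure $\nu=\sum_i\lambda_i^4\delta_{\lambda_i}$ has compact support and moments $\int x^j\,d\nu=\operatorname{tr}A^{4+j}$, $j\ge0$. By Weierstrass approximation the moments determine $\nu$. So the values determine the nonzero eigenvalues and their multiplicities.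

This does not make $A$ and $A'$ conjugate, because the kernels may have different dimensions. Take $C=\{1,2,\dots\}$ with basis $e_1,e_2,\dots$ of $H$, and
$$A=\sum_{j\ge1}2^{-j}e_j\otimes e_j,\qquad A'=\sum_{j\ge1}2^{-j}e_{j+1}\otimes e_{j+1}.$$
All values agree, but $A$ is injective and $A'e_1=0$. The first guess is false. However, $A'$ is a limit of conjugates of $A$: let $g_n\in O(H)$ send $e_j\mapsto e_{j+1}$ for $j\le n$, send $e_{n+1}\mapsto e_1$ and fix the other $e_j$. Then $g_n^{\otimes2}A$ and $A'$ differ only in the terms with $j>n$, so $\|g_n^{\otimes2}A-A'\|\le2(\sum_{j>n}4^{-j})^{1/2}\to0$.

*$h_1=b$ and $h_2=A$.* Now paths also count. The path with $n\ge0$ inner vertices has value $\langle b,A^nb\rangle$. These are the moments of the spectral measure of $b$ with respect to $A$, so they determine $\|\Pi_\lambda b\|^2$ for every eigenvalue $\lambda$ (also $\lambda=0$), where $\Pi_\lambda$ is the projection on the eigenspace $E_\lambda$. If $(b',A')$ has the same values, we may choose, for each $\lambda\neq0$ separately, an isometry $E_\lambda\to E'_\lambda$ that takes $\Pi_\lambda b$ to $\Pi'_\lambda b'$, and also send $\Pi_0b$ to $\Pi_0'b'$. So again $(b',A')$ is $(b,A)$ carried along by an isometry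 between closed subspaces of $H$.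

The tests suggest the corrected guess: equal values should mean that $h'$ lies in the *closure* of the orbit of $h$. They also show two things to worry about. Simple graphs do not give $\|h_k\|^2$ directly when $k\ge2$, and when $h_3,h_4,\dots$ are present there is no normal form such as the spectral theorem.

## 2. The weak topology on the balls, and the theorem

The question comes from Guus Regts and Alexander Schrijver, "Compact orbit spaces in Hilbert spaces and limits of edge-colouring models", arXiv:1210.2204 (2012), where the closure is taken in a topology weaker than the norm topology. Let $B(X)$ be the closed unit ball of a Hilbert space $X$ and $B_k:=B(H_k^{S_k})$. For $R\subseteq X$ put $\|x\|_R:=\sup_{r\in R}|\langle r,x\rangle|$ and $d_R(x,y):=\|x-y\|_R$. Let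
$$R_k:=\{r_1\otimes\cdots\otimes r_k: r_1,\dots,r_k\in B(H)\}\subseteq H_k ,$$
and give $\prod_kB_k$ the product topology of the spaces $(B_k,d_{R_k})$. For instance, $\|\cdot\|_{R_1}$ is the norm of $H$, and for a symmetric $A\in H_2$, $\|A\|_{R_2}=\sup|\langle r_1,Ar_2\rangle|$ is the operator norm. So $n^{-1/2}\sum_{i\le n}e_i\otimes e_i$ (with orthonormal $e_i$) has norm $1$ but tends to $0$ in $d_{R_2}$. Always $\|x\|_{R_k}\le\|x\|$, since elements of $R_k$ have norm at most $1$.

Write $h\sim h'$ if $h'$ lies in the closure of the $O(H)$-orbit of $h$ in this topology; this is an equivalence relation on $\prod_kB_k$. We use as given that $\pi$ is $O(H)$-invariant and continuous on $\prod_k(B_k,d_{R_k})$. It is also given that $(\prod_k(B_k,d_{R_k}))/O(H)$ is compact, which we use only in a remark in Section 10. For finite $C$, with all graphs in place of $\mathcal F$, injectivity of the corresponding quotient map is known. The question is whether for every infinite $C$ the map $\pi/\!\sim\;:(\prod_kB_k)/\!\sim\;\to\mathbb R^{\mathcal F}$ is one-to-one. The answer is yes, and fewer graphs suffice.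

Conventions: all graphs are finite. A *multigraph* may have parallel edges. Two parallel edges form a cycle of length $2$, so a loopless multigraph of girth at least $3$ is simple. Forests have girth $\infty$. For an integer $g\ge3$ let $\mathcal F_g$ be the set of simple graphs of girth at least $g$; so $\mathcal F_3=\mathcal F$. For a closed subspace $K\subseteq H$ let $K_k\subseteq H_k$ be the closed span of $\{x_1\otimes\cdots\otimes x_k:x_i\in K\}$, with $K_0=\mathbb R$. Products of an orthonormal basis of $K$ form an orthonormal basis of $K_k$, so a linear isometry $T:K\to H$ induces an isometry $T^{\otimes k}:K_k\to H_k$, with $T^{\otimes0}=\mathrm{id}$.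

**Definition ($K(h)$).** For $h\in\prod_kH_k^{S_k}$, $K(h)$ is the smallest closed subspace $K\subseteq H$ with $h_k\in K_k$ for all $k$. (Its existence is shown in Section 7.) For example, if only $h_2=A$ is nonzero, then $K(h)=(\ker A)^\perp$.

**Theorem 1.** Let $C$ be infinite, $g\ge3$ an integer, and $h,h'\in\prod_kH_k^{S_k}$. The following are equivalent:

- (i) $\pi(h)(F)=\pi(h')(F)$ for all $F\in\mathcal F_g$;
- (ii) there is a surjective linear isometry $T:K(h)\to K(h')$ with $T^{\otimes k}h_k=h'_k$ for all $k$;
- (iii) $h'$ lies in the closure of the $O(H)$-orbit of $h$ in the product of the norm topologies of the $H_k$.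

If $h,h'\in\prod_kB_k$, these are also equivalent to

- (iv) $h\sim h'$.

With $g=3$, the implication (i)$\Rightarrow$(iv) says that $\pi/\!\sim$ is one-to-one for every infinite $C$. On a first pass take $g=3$ everywhere; only Lemma 4 becomes noticeably harder for larger $g$.

## 3. Contractions over loopless multigraphs

**Definition (fragment).** A fragment of type $m$ is a loopless multigraph $F$ together with $m$ open ends labeled $1,\dots,m$, each attached to a vertex. Degrees count open ends. Given tensors $t_v\in H_{\deg v}$, with an ordering of the edges and ends at each $v$, put
$$[F;t](c_1,\dots,c_m)=\sum_{\phi:E(F)\to C}\ \prod_{v}t_v(\text{values of }\phi\text{ and }c\text{ around }v).$$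

For example, a single vertex with $k$ open ends has tensor $t_v$ itself. A path of $n$ vertices carrying $A\in H_2$, with one open end at each of its two end vertices (both at the same vertex if $n=1$), has tensor $A^n$.

**Lemma 2.** The sum converges absolutely, $[F;t]\in H_m$, and $\|[F;t]\|\le\prod_v\|t_v\|$. Hence $[F;t]$ is multilinear and continuous in $(t_v)$. Contracting first inside any vertex set and then the rest gives the same result.

*Proof.* Suppose first that all $t_v\ge0$, and induct on the number of vertices; with no vertices the value is $1$. Remove a vertex $v$, and let the $q$ edges between $v$ and the rest become open ends of the remaining fragment $F'$. Since $v$ has no loop, its slots are exactly these $q$ edges and its own open ends. Let $a=[F';t]\in\ell^2(C^{p+q})$ and $b=t_v\in\ell^2(C^{q+r})$. By Tonelli, $[F;t](x,y)=\sum_{z\in C^q}a(x,z)b(z,y)$. By Cauchy–Schwarz,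
$$\Big(\sum_za(x,z)b(z,y)\Big)^2\le\sum_za(x,z)^2\ \sum_zb(z,y)^2,$$
and summing over $x$ and $y$ gives $\|[F;t]\|\le\|a\|\,\|b\|$. This proves the claim for nonnegative tensors. Applied to $|t_v|$, it gives absolute convergence in general, and then the norm bound. For the last statement let $W\subseteq V(F)$. Contracting all edges inside $W$ gives a tensor that sits at one new vertex replacing $W$, and no loop arises because every edge inside $W$ has been used. The two ways to sum agree by Fubini. $\square$

We also need equivariance. Let $T:K\to H$ be an isometry and $t_v\in K_{\deg v}$ for all $v$. Then $[F;t]\in K_m$ and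
$$[F;T^{\otimes}t]=T^{\otimes m}[F;t]. \tag{2}$$
For a contraction of two elementary tensors over $q$ slots this is clear: contracting $a_1\otimes z_1\otimes\cdots\otimes z_q$ with $w_1\otimes\cdots\otimes w_q\otimes b_1$ gives $\prod_i\langle z_i,w_i\rangle\,a_1\otimes b_1$, and $\langle Tz_i,Tw_i\rangle=\langle z_i,w_i\rangle$. By continuity and density it holds for all pairs of tensors in the spaces $K_\bullet$. Adding vertices one at a time gives (2).

Write $F(h):=[F;(h_{\deg v})_v]$. For type $0$ and $F$ simple, $F(h)=\pi(h)(F)$. But $F(h)$ also makes sense for multigraphs without loops, and this will be essential.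

## 4. Loops, parallel edges, and the lack of a canonical truncation

In finite dimension there is a natural plan. The first fundamental theorem for the orthogonal group says that invariant polynomials in the tensors are linear combinations of contractions along perfect matchings of the slots, that is, of graph values. Invariant polynomials separate the orbits of a compact group. So graph values determine the orbit. For an infinite $C$ and simple graphs this plan breaks at three identifiable points.

First, a matching may pair two slots of the same vertex, giving a loop, and loops need not converge: if $h_2=\tfrac12\sum_{n\ge1}\tfrac1n\,e_n\otimes e_n$ with orthonormal $e_n$, then $\|h_2\|^2=\pi^2/24<1$ (here $\pi$ is the number), but the loop would be $\tfrac12\sum\tfrac1n=\infty$. Second, a matching may give parallel edges, and $\mathcal F$ contains no such graph. Third, $O(H)$ is not compact. One would like to truncate to a finite-dimensional subspace, but equality of values is not inherited by truncations: $e_1\otimes e_1$ and $u\otimes u$ with $u=(e_1+e_2)/\sqrt2$ lie in one orbit, while after compression to $\mathbb Re_1$ the values on $C_3$ are $1$ and $1/8$.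

The proof removes these obstructions in turn. Parallel edges are dealt with by showing that $h_k$, as a tensor, is a limit of linear combinations of tensors of fragments whose open ends lie far apart (Sections 5 and 6). Once all loopless multigraphs are available, $h$ yields a compact operator whose finite-dimensional eigenspaces are canonical places to truncate (Section 7). And the spectral projections of this operator are themselves limits of graph tensors, so they can be inserted on edges, including on loops (Section 8).

## 5. Fragments with distant ends, and regular graphs that never vanish

**Definition ($g$-fragment).** A $g$-fragment of type $m$ is a fragment whose graph has girth at least $g$ and whose open ends are attached to vertices $v_1,\dots,v_m$ with pairwise distance at least $g-2$. Distance $\infty$ is allowed.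

Since $g-2\ge1$, different ends sit at different vertices. For $g=3$ that is the whole distance condition. A path with $n$ vertices and ends at both extremities is a $g$-fragment of type $2$ exactly when $n-1\ge g-2$. A single vertex with $k$ ends is a $g$-fragment only for $k\le1$.

**Lemma 3.**

- (a) If $F_1,F_2$ are $g$-fragments of type $m$, joining equally labeled ends gives $F_1\cdot F_2\in\mathcal F_g$, and $\langle F_1(h),F_2(h)\rangle=\pi(h)(F_1\cdot F_2)$.
- (b) If $G\in\mathcal F_g$ and $v\in V(G)$, then $G-v$ with open ends at the neighbors of $v$ is a $g$-fragment. Conversely, joining a new vertex to the ends of a $g$-fragment gives a graph in $\mathcal F_g$.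
- (c) If $G\in\mathcal F_g$ and a vertex $v$ of degree $k$ is replaced by a $g$-fragment $F$ of type $k$ (connecting the $i$-th end of $F$ to the $i$-th edge at $v$), the result is in $\mathcal F_g$.
- (d) If $G$ is a loopless multigraph and every vertex $v$ is replaced by a $g$-fragment of type $\deg v$, the result is in $\mathcal F_g$.

*Proof.* In all cases the new graph is loopless, so it suffices to bound the length of cycles, including cycles of length $2$.

(d) A cycle inside one fragment has length at least $g$. Any other cycle splits into maximal segments inside fragments, separated by connecting edges. Since $G$ is loopless, a connecting edge joins different fragments, so there are at least two segments and at least two connecting edges. A cycle does not repeat an edge, so each segment enters and leaves its fragment by different ends, and therefore has length at least $g-2$. The total length is at least $2(g-2)+2=2g-2\ge g$.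

(a) The first part is (d) for two vertices joined by $m$ parallel edges. The second part is the last statement of Lemma 2.

(b) The girth of $G-v$ is at least $g$. Two neighbors of $v$ at finite distance $d$ in $G-v$ give a cycle of length $d+2$ in $G$, so $d\ge g-2$. Conversely, a cycle through the new vertex consists of two new edges and a path between the vertices of two different ends, so it has length at least $(g-2)+2$.

(c) Consider a cycle not inside $F$. If it avoids $F$, it is a cycle of $G-v$. Otherwise take a portion of it from leaving $F$ to the next entering of $F$. It leaves and enters by different edges of $\delta(v)$, whose other endpoints are distinct because $G$ is simple. Contracting $F$ to $v$ turns this portion into a cycle of $G$ through $v$ with the same number of edges. So its length is at least $g$. $\square$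

For the main approximation we will need a $k$-regular graph in $\mathcal F_g$ whose value cannot vanish when the same nonzero symmetric tensor $y$ sits at every vertex. Not every regular graph has this property: for $y=e_1\otimes e_1-e_2\otimes e_2$ the triangle gives $\operatorname{tr}y^3=0$. The $4$-cycle works for $k=2$, since $\operatorname{tr}y^4>0$. It works because $C_4$ can be cut into two mirror images, so that its value is a sum of squares.

**Lemma 4.** For all $k\ge0$ and $g\ge3$ there is a nonempty $k$-regular graph $G_{k,g}\in\mathcal F_g$ such that $[G_{k,g};y]\ne0$ for every nonzero $y\in H_k^{S_k}$ ($y$ placed at each vertex).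

*Proof.* For $k=0$ take one vertex; the value is $y$. Let $k\ge1$.

**Doubling.** This is the operation that keeps tensors nonzero. Let $F$ be a fragment with all degrees $k$, put $y$ at each vertex, and suppose $f:=[F;y]\ne0$. For a nonempty set $S$ of ends, the double of $F$ along $S$ consists of two copies of $F$ in which the two copies of each $s\in S$ are joined to an edge. Its tensor is
$$f_S(x,x')=\sum_{z\in C^S}f(x,z)f(x',z),\qquad\text{so}\qquad f_S(x,x)=\sum_zf(x,z)^2 ,$$
which is positive for some $x$ because $f\ne0$. So $f_S\ne0$. This uses that the scalars are real.

**The case $g=3$.** Start with one vertex with ends $1,\dots,k$ and tensor $y\neq0$. For $i=1,\dots,k$ double along all ends that are copies of end $i$. After step $i$ we have the $i$-dimensional cube with $k-i$ open ends at each vertex. At the end we have the cube $Q_k$, which is simple and $k$-regular, and $[Q_k;y]\ne0$.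

**General $g$: distances in a double.** This part controls the girth. For ends $e,f$ of a fragment let $d(e,f)$ be the distance of their vertices. Call a doubling along $S$ *admissible* if distinct elements of $S$ have distance at least $g$. An open end $e\notin S$ has two descendants $e^1,e^2$, one in each copy; descendants of descendants are again called descendants, and an end counts as a descendant of itself before any doubling. Folding the two copies onto each other maps walks in the double to walks in $F$ and deletes the joining edges, because both endpoints of a joining edge are mapped to the same vertex. This gives three facts.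

- (D1) $d(e^i,f^i)=d(e,f)$. Folding does not lengthen walks, so distances in the double are at least those in $F$; the other inequality is clear.
- (D2) $d(e^1,f^2)\ge\min_{s\in S}\big(d(e,s)+d(s,f)\big)+1$, including the case $e=f$. A walk from one copy to the other uses the joining edge at some $s$; fold the parts before and after it.
- (D3) An admissible doubling of a fragment of girth at least $g$ has girth at least $g$. A cycle not inside one copy uses at least two joining edges, so it contains a path inside one copy between the vertices of two distinct elements of $S$, and this path has length at least $g$.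

**The recursion.** The task is to close all ends using admissible doublings only, although the ends of the starting vertex have distance $0$. For $0\le\delta\le g$ let $P(\delta)$ be the following claim: *if $F$ has girth at least $g$ and $X$ is a set of ends of $F$ with pairwise distances at least $\delta$, then some finite sequence of admissible doublings along sets of descendants of $X$ leaves no open descendant of $X$.*

$P(g)$ holds: double once along $X$ (do nothing if $X=\emptyset$).

Let $\delta<g$ and assume $P(\delta+1)$. Let $X=\{e_1,\dots,e_c\}$ have pairwise distances at least $\delta$. For $i=1,\dots,c$ in turn, apply $P(\delta+1)$ to the set of current open descendants of $e_i$. The girth hypothesis holds by (D3). We must know that these descendants have pairwise distance at least $\delta+1$ when their turn comes. For this we show that throughout the process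

- ($\alpha$) all open descendants of $X$ have pairwise distance at least $\delta$, and
- ($\beta$) for each $j$ not yet treated nor being treated, the descendants of $e_j$ have pairwise distance at least $\delta+1$.

At the start ($\alpha$) is the hypothesis, and ($\beta$) is vacuous because $e_j$ has only one descendant. Each doubling is along a set $S$ of descendants of the end $e_i$ being treated. By (D1), distances inside a copy do not change. If $e,f$ are open descendants of $X$ not in $S$, possibly equal, then each $s\in S$ is different from both, so $d(e,s),d(s,f)\ge\delta$ by ($\alpha$), and (D2) gives $d(e^1,f^2)\ge2\delta+1\ge\delta+1$. So ($\alpha$) and ($\beta$) persist. An end $e_i$ that has been treated has no open descendants, and later doublings create none. This proves $P(\delta)$.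

By downward induction $P(0)$ holds. Apply it to a single vertex with all its $k$ ends as $X$. The result is a closed $k$-regular graph of girth at least $g$. The sequence of doublings does not depend on $y$, and for $y\ne0$ all doublings preserve nonvanishing. $\square$

For $k=2$ one can see such doublings directly. Repeatedly doubling along one end gives paths with $2^m$ vertices, whose two ends have distance $2^m-1$. As soon as $2^m-1\ge g$, doubling along both ends is admissible and gives the cycle with $2^{m+1}$ vertices and value $\operatorname{tr}y^{2^{m+1}}>0$.

## 6. From simple graphs of girth $g$ to all loopless multigraphs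

Let $A_k(h)\subseteq H_k$ be the closed linear span of all $F(h)$, where $F$ runs over the $g$-fragments of type $k$.

What we would like is $h_k\in A_k(h)$. In the example where only $h_2=A\neq0$ is present, this can be checked by hand: paths give $A^n\in A_2(h)$ for $n\ge g-1$. Let $M$ be the operator norm of $A$, choose $j$ with $2j+1\ge g-1$, and write $(1-(\lambda/M)^{2j})^m=1-\lambda^{2j}q_m(\lambda)$ with a polynomial $q_m$. Then
$$\|A-A^{2j+1}q_m(A)\|^2=\sum_i\lambda_i^2\big(1-(\lambda_i/M)^{2j}\big)^{2m}\to0\qquad(m\to\infty)$$
by dominated convergence, the sum being over the nonzero eigenvalues.

For $k\ge3$ there is no functional calculus. The direct attempt is: let $p$ be the projection of $h_k$ on $A_k(h)$, let $y=h_k-p$, and show $\|y\|^2=\langle y,h_k\rangle=0$. But this pairing contracts two vertices along $k$ parallel edges, and for $k\ge2$ deleting one of the two vertices leaves a vertex with $k$ ends, which is not a $g$-fragment. So orthogonality of $y$ to $A_k(h)$ says nothing about it. The way out is to put $y$ not on two vertices but on all vertices of the graph $G_{k,g}$. Deleting one vertex of a graph in $\mathcal F_g$ does leave a $g$-fragment, and Lemma 4 plays the role of positivity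 of the norm.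

**Proposition 5.** $h_k\in A_k(h)$ for every $h\in\prod_kH_k^{S_k}$ and every $k$.

*Proof.* Let $p$ be the orthogonal projection of $h_k$ on $A_k(h)$ and $y:=h_k-p\perp A_k(h)$. Relabeling ends shows that $A_k(h)$ is invariant under $S_k$, so the projection commutes with $S_k$ and both $p$ and $y$ are $S_k$-invariant.

*Claim.* Let $G\in\mathcal F_g$, let $v_0\in V(G)$ have degree $k$, and let $Q$ be a set of degree-$k$ vertices with $v_0\notin Q$. Put $y$ at $v_0$, $p$ at the vertices of $Q$, and $h_{\deg v}$ at all other vertices $v$. Then the contraction is $0$.

We induct on $|Q|$, for all $G$ at once. If $Q=\emptyset$, the value is $\langle y,(G-v_0)(h)\rangle$ with suitable labels, and this is $0$ because $G-v_0$ is a $g$-fragment by Lemma 3(b). If $v\in Q$, the value is linear and continuous in the tensor at $v$ by Lemma 2, and $p$ is a limit of linear combinations of tensors $F(h)$ with $g$-fragments $F$ of type $k$. So it suffices to get $0$ with $F(h)$ at $v$. By Lemma 2 that value is the contraction over the graph in which $v$ is replaced by $F$. This graph is in $\mathcal F_g$ by Lemma 3(c), it has the same $v_0$ with the same degree, and its set $Q$ is $Q\setminus\{v\}$. The value is $0$ by induction,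 which proves the claim.

Now put $y$ at every vertex of $G_{k,g}$. Fix a vertex $v_0$ and expand $y=h_k-p$ at all other vertices. Up to sign, each term is a contraction as in the claim, so $[G_{k,g};y]=0$. By Lemma 4, $y=0$. $\square$

**Proposition 6.** If (i) holds, then
$$G(h)=G(h')\qquad\text{for every loopless multigraph }G. \tag{3}$$

*Proof.* The purpose of the first part is to approximate $h_k$ and $h_k'$ with the *same* coefficients. By Lemma 3(a) and (i), $\langle F_1(h),F_2(h)\rangle=\langle F_1(h'),F_2(h')\rangle$ for all $g$-fragments $F_1,F_2$ of type $k$. Hence $\|\sum_Fc_FF(h)\|=\|\sum_Fc_FF(h')\|$ for all finite linear combinations, and there is a surjective linear isometry $\Phi_k:A_k(h)\to A_k(h')$ with $\Phi_k(F(h))=F(h')$ for all $F$. By Lemma 3(b), $\langle h_k,F(h)\rangle$ is the value $\pi(h)$ of the graph obtained by joining a new vertex to the ends of $F$, and this graph is in $\mathcal F_g$. So, using $h_k\in A_k(h)$,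
$$\langle h'_k,F(h')\rangle=\langle h_k,F(h)\rangle=\langle\Phi_kh_k,F(h')\rangle\qquad\text{for all }F.$$
Thus $h'_k-\Phi_kh_k$ is orthogonal to $A_k(h')$. By Proposition 5 it also lies in $A_k(h')$. Therefore $\Phi_kh_k=h'_k$. Choosing finite linear combinations that converge to $h_k$ and applying $\Phi_k$, we get
$$\sum_Fc^{(n)}_{k,F}F(h)\to h_k\qquad\text{and}\qquad\sum_Fc^{(n)}_{k,F}F(h')\to h'_k\qquad(n\to\infty).$$

Now let $G$ be a loopless multigraph and insert these combinations at all vertices of $G$. By Lemma 2 the contractions converge to $G(h)$ and $G(h')$. By multilinearity and Lemma 3(d), the approximants are linear combinations, with the same coefficients in both cases, of values $\pi(h)(F)$ and of values $\pi(h')(F)$ with $F\in\mathcal F_g$. These agree by (i). $\square$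

For example, $\|h_k\|^2=\|h'_k\|^2$ is now available for every $k\ge 1$: take two vertices joined by $k$ parallel edges.

## 7. A trace-class operator built from $h$

From here until the end of Section 8 we assume (i), hence (3); only the paragraph on $K(h)$ does not need it. We use the identification of $H_2$ with the Hilbert–Schmidt operators on $H$: a tensor is the kernel of an operator, and its norm is the Hilbert–Schmidt norm $\|\cdot\|_{HS}$.

**Step 1: the operator.** The purpose is to attach to $h$, by graphs alone, an operator with finite-dimensional eigenspaces. For $k\ge1$ let $\rho_k$ have kernel $\rho_k(c,c')=\sum_{z\in C^{k-1}}h_k(c,z)h_k(c',z)$. Writing $h_k(x,\cdot)$ for the contraction of the first slot with $x\in H$, we have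
$$\langle x,\rho_kx\rangle=\|h_k(x,\cdot)\|^2\ge0,\qquad\operatorname{tr}\rho_k=\|h_k\|^2 .$$
As a tensor, $\rho_k=D_k(h)$, where $D_k$ has two vertices joined by $k-1$ parallel edges and one open end at each vertex. Put
$$\rho:=\sum_{k\ge1}\varepsilon_k\rho_k,\qquad\varepsilon_k:=\frac{2^{-k}}{1+\|h_k\|^2+\|h'_k\|^2}.$$
Since $\sum_k\varepsilon_k\operatorname{tr}\rho_k\le1$, the sum converges in trace norm and $\rho$ is a positive trace-class operator. Define $\rho'_k$ and $\rho'$ from $h'$ with the same $\varepsilon_k$. If only $h_1=b$ and $h_2=A$ are nonzero, then $\rho=\varepsilon_1\,b\otimes b+\varepsilon_2A^2$.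

**Step 2: $K(h)=(\ker\rho)^\perp$.** This shows that $K(h)$ exists and is spanned by eigenvectors of $\rho$. Put $K:=(\ker\rho)^\perp$. If $x\in\ker\rho$, then $\sum_k\varepsilon_k\langle x,\rho_kx\rangle=0$ with nonnegative terms, so $h_k(x,\cdot)=0$ for all $k\ge1$, that is, $\langle h_k,x\otimes z\rangle=0$ for all $z\in H_{k-1}$. By symmetry the same holds with $x$ in any slot. Take an orthonormal basis of $H$ adapted to $H=K\oplus K^\perp$. Then $K_k^\perp$ is the closed span of the products of basis vectors with at least one factor in $K^\perp=\ker\rho$, and $h_k$ is orthogonal to all of these. So $h_k\in K_k$. For $k=0$ this is trivial. Conversely, let $M$ be a closed subspace with $h_k\in M_k$ for all $k$. For $x\in M^\perp$ we get $h_k(x,\cdot)=0$ for all $k\ge1$, hence $\langle x,\rho x\rangle=0$ and, as $\rho\ge0$, $x\in\ker\rho$. So $M^\perp\subseteq\ker\rho$ and $K\subseteq M$. Hence $K$ is the smallest such subspace. Likewise $K':=K(h')=(\ker\rho')^\perp$.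

**Step 3: $\rho$ and $\rho'$ have the same positive eigenvalues with the same multiplicities.** This is where (3) enters. For $n\ge1$,
$$\operatorname{tr}\rho^n=\sum_{k_1,\dots,k_n\ge1}\varepsilon_{k_1}\cdots\varepsilon_{k_n}\operatorname{tr}(\rho_{k_1}\cdots\rho_{k_n}).$$
The expansion is valid because the partial sums of $\rho$ converge in trace norm, and it converges absolutely because $|\operatorname{tr}(\rho_{k_1}\cdots\rho_{k_n})|\le\prod_i\operatorname{tr}\rho_{k_i}$. Each $\operatorname{tr}(\rho_{k_1}\cdots\rho_{k_n})$ equals $G(h)$, where $G$ is obtained by joining $D_{k_1},\dots,D_{k_n}$ in a ring; for $n=1$ this is two vertices with $k_1$ parallel edges. In all cases $G$ is a loopless multigraph. So (3) gives $\operatorname{tr}\rho^n=\operatorname{tr}\rho'^n$ for all $n\ge1$.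

These traces determine the positive spectrum. If all are $0$, there is none. Otherwise let $\lambda$ be the largest eigenvalue of $\rho$, and $m$ its multiplicity. From $\lambda^n\le\operatorname{tr}\rho^n\le\lambda^{n-1}\operatorname{tr}\rho$ we get $\lambda=\lim(\operatorname{tr}\rho^n)^{1/n}$. If $\lambda^*<\lambda$ is the next positive eigenvalue, the remaining eigenvalues contribute to $\lambda^{-n}\operatorname{tr}\rho^n$ at most $(\lambda^*/\lambda)^{n-1}\lambda^{-1}\operatorname{tr}\rho\to0$, so $m=\lim\lambda^{-n}\operatorname{tr}\rho^n$. Subtract $m\lambda^n$ and iterate.

**Step 4: moving $h'$ onto $K(h)$.** The purpose is to reduce to the situation $\rho=\rho'$. Let $\lambda_1>\lambda_2>\cdots$ be the positive eigenvalues (a finite or infinite list), with eigenspaces $E_i$ for $\rho$ and $E'_i$ for $\rho'$; here $\dim E_i=\dim E'_i<\infty$. By the spectral theorem $K=\overline{\bigoplus_iE_i}$ and $K'=\overline{\bigoplus_iE'_i}$. Choose surjective isometries $E_i\to E'_i$. Together they give a surjective isometry $W:K\to K'$. Put $h''_k:=(W^{-1})^{\otimes k}h'_k\in K_k^{S_k}$. By (2) and (3),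
$$G(h'')=G(h')=G(h)\qquad\text{for all loopless multigraphs }G. \tag{4}$$
Let $\rho''_k$ be the operator with tensor $D_k(h'')$ and $\rho'':=\sum_k\varepsilon_k\rho''_k$. By (2), as tensors, $\rho''=(W^{-1})^{\otimes2}\rho'$. Write $\rho'=\sum_i\lambda_i\sum_ae'_{i,a}\otimes e'_{i,a}$ with orthonormal bases $(e'_{i,a})_a$ of $E'_i$. Since $W^{-1}$ takes these to orthonormal bases of $E_i$, we get
$$\rho''=\rho. \tag{5}$$

## 8. Choosing the rotations of the eigenspaces by compactness

It remains to find one isometry of $K$ that takes every $h_k$ to $h''_k$. It must be sought among the isometries that preserve $\rho$. As in the example $(b,A)$ of Section 1, the freedom is one orthogonal transformation for each eigenspace. Let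
$$\Gamma:=\prod_iO(E_i)$$
with the product topology. It is compact and acts on $K$ by isometries. Let $L_n:=\bigoplus_{i\le n}E_i$ (the sum over all $i$ if there are fewer than $n$ eigenvalues), let $P_n$ be the orthogonal projection on $L_n$, and put
$$V_n:=\bigoplus_{k\le n}(L_n^{\otimes k})^{S_k},\qquad x_n:=(P_n^{\otimes k}h_k)_{k\le n},\quad x''_n:=(P_n^{\otimes k}h''_k)_{k\le n}\in V_n .$$
The group $\Gamma$ acts on the finite-dimensional space $V_n$ through $\prod_iO(E_i)$ over the finitely many $i$ with $E_i\subseteq L_n$.

We recall the first fundamental theorem for the orthogonal group (Weyl, *The Classical Groups*; Goodman–Wallach, *Symmetry, Representations, and Invariants*, §5.3). Let $E$ be a finite-dimensional Euclidean space with orthonormal basis $(e_a)$. Then $(E^{\otimes N})^{O(E)}$ is spanned by the tensors obtained from a perfect matching of the $N$ positions by putting $\sum_ae_a\otimes e_a$ on every pair. In particular it is $0$ for odd $N$. For $E=\mathbb Re$ this says that the group $\{\pm1\}$ fixes $e^{\otimes N}$ exactly when $N$ is even.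

**Lemma 7.** $f(x_n)=f(x''_n)$ for every $\Gamma$-invariant polynomial $f$ on $V_n$.

*Proof.* **Reduction to matchings.** This part brings $f$ into graph form. The multihomogeneous components of $f$ are again $\Gamma$-invariant, so let $f$ be homogeneous of degree $q_k$ in the $k$-th component. Each monomial is a product of linear forms, so $f$ is a linear functional evaluated at $\bigotimes_kx_k^{\otimes q_k}$:
$$f(x)=\Big\langle\tau,\bigotimes_kx_k^{\otimes q_k}\Big\rangle,\qquad\tau\in L_n^{\otimes N},\quad N=\sum_kkq_k .$$
Since $f(x)=f(Ux)$, we may replace $\tau$ by $(U^{-1})^{\otimes N}\tau$, and averaging over the group we may take $\tau$ to be $\Gamma$-invariant. Decompose $L_n^{\otimes N}$ into the products $E_{i_1}\otimes\cdots\otimes E_{i_N}$, each of which is $\Gamma$-invariant. In such a product collect the factors belonging to the same $E_i$. The invariants of a product of compact groups on an outer tensor product are the tensor product of the invariants, because the averaging projection is the tensor product of the averaging projections. By the first fundamental theorem, $\tau$ is a linear combination of tensors $\tau_{M,\mu}$, where $M$ is a perfect matching of the $N$ positions, $\mu$ assigns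 to each pair $e\in M$ the index $\mu(e)$ of an eigenvalue with $E_{\mu(e)}\subseteq L_n$, and the pair $e$ carries the tensor $\Pi_{\mu(e)}\in E_{\mu(e)}\otimes E_{\mu(e)}\subseteq H_2$ of the orthogonal projection onto $E_{\mu(e)}$.

**Dropping the truncation.** As $\tau_{M,\mu}\in L_n^{\otimes N}$, the projections $P_n$ may be omitted, and the contribution of $\tau_{M,\mu}$ to $f(x_n)$ is
$$f_{M,\mu}(h):=\Big\langle\tau_{M,\mu},\bigotimes_kh_k^{\otimes q_k}\Big\rangle ;$$
its contribution to $f(x''_n)$ is $f_{M,\mu}(h'')$. This number is the contraction over the following graph $G^*$. There are $q_k$ vertices carrying $h_k$ for each $k\le n$. The matching $M$ gives edges between these vertices, possibly loops. Each edge $e$ is subdivided by a vertex of degree $2$ carrying $\Pi_{\mu(e)}$. Because of the subdivision $G^*$ is loopless: a loop has become a pair of parallel edges. So Lemma 2 applies to $G^*$.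

**The projections $\Pi_i$ as limits of graph tensors.** This is what makes the truncation visible to graphs. Fix $i$ and choose a continuous function $r_0$ on $[0,\|\rho\|]$ with $r_0(\lambda_i)=1/\lambda_i$ and $r_0(\lambda_j)=0$ for $j\ne i$; this is possible since $\lambda_i>0$ is isolated in the spectrum. Then $\rho r_0(\rho)=\Pi_i$. If polynomials $r$ tend to $r_0$ uniformly on $[0,\|\rho\|]$, then
$$\|\rho r(\rho)-\Pi_i\|_{HS}\le\|\rho\|_{HS}\,\sup|r-r_0|\to0 .$$
So $\Pi_i$ is a Hilbert–Schmidt limit of polynomials in $\rho$ without constant term. Further, for $\ell\ge1$,
$$\rho^{\ell}=\sum_{k_1,\dots,k_\ell\ge1}\varepsilon_{k_1}\cdots\varepsilon_{k_\ell}\,\rho_{k_1}\cdots\rho_{k_\ell}$$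
converges absolutely in Hilbert–Schmidt norm, and $\rho_{k_1}\cdots\rho_{k_\ell}$ is the tensor at $h$ of the chain of $D_{k_1},\dots,D_{k_\ell}$. By (5), $\rho''=\rho$, so the same expansion with the $\rho''_k$ has the same sum $\rho^\ell$. Truncating the expansions far enough for $h$ and for $h''$ at once, we obtain finite linear combinations of chains which, with the same coefficients, converge to $\Pi_i$ when evaluated at $h$ and also when evaluated at $h''$.

**Conclusion.** Substitute these combinations for the subdividing vertices of $G^*$. A chain has its two ends at different vertices and no loops, so the graphs that result are loopless multigraphs, also where $M$ had loops. By Lemma 2, $f_{M,\mu}(h)$ is a limit of finite linear combinations of values $G(h)$ with $G$ a loopless multigraph, and $f_{M,\mu}(h'')$ is the limit of the same combinations of $G(h'')$. By (4) these agree. $\square$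

**From polynomials to orbits.** The aim is that $x_n$ and $x''_n$ lie in one $\Gamma$-orbit. Invariant polynomials separate the orbits of a compact group acting linearly and continuously on a finite-dimensional real space: two different orbits are disjoint compact sets, Stone–Weierstrass gives a polynomial within $1/3$ of $0$ on one and within $1/3$ of $1$ on the other, and averaging it over the group gives an invariant polynomial with the same property. By Lemma 7,
$$\Gamma_n:=\{U\in\Gamma:\ U^{\otimes k}P_n^{\otimes k}h_k=P_n^{\otimes k}h''_k\ \text{ for all }k\le n\}$$
is nonempty.

**From all $n$ to one isometry.** Now compactness produces a single $U$. The set $\Gamma_n$ is closed in $\Gamma$, since its conditions are continuous in finitely many coordinates of $U$. Moreover $\Gamma_{n+1}\subseteq\Gamma_n$: apply $P_n^{\otimes k}$ to the conditions for $n+1$ and use that $P_n$ commutes with $\Gamma$ and $P_nP_{n+1}=P_n$. As $\Gamma$ is compact, there is $U\in\bigcap_n\Gamma_n$. On $K_k$ the operators $P_n^{\otimes k}$ have norm at most $1$ and converge to the identity on products of vectors from the $E_i$, hence strongly on all of $K_k$. Since $h_k,h''_k\in K_k$, letting $n\to\infty$ gives $U^{\otimes k}h_k=h''_k$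 for all $k$. Then $T:=WU:K(h)\to K(h')$ is a surjective isometry, and $T^{\otimes k}h_k=W^{\otimes k}h''_k=h'_k$ for all $k$. This proves (i)$\Rightarrow$(ii). (If $\rho=0$, all spaces $E_i$ are absent, $K(h)=K(h')=0$, and the argument reduces to $h_0=h'_0$, which is (3) for a single vertex.)

## 9. Extending finite pieces of the isometry to $O(H)$

**(ii)$\Rightarrow$(iii).** Here we show that $T$, which need not extend to $H$, is a limit of elements of $O(H)$ as far as $h$ can tell. The construction of $\rho$, and hence $L_n\subseteq K(h)$ and $P_n$, did not use (i). The space $L_n$ is finite-dimensional, so the orthogonal complements of $L_n$ and $T(L_n)$ in $H$ both have Hilbert dimension $|C|$. Therefore $T|_{L_n}$ extends to some $g_n\in O(H)$. Since $g_n^{\otimes k}P_n^{\otimes k}h_k=T^{\otimes k}P_n^{\otimes k}h_k$,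
$$\|g_n^{\otimes k}h_k-h'_k\|\le\|g_n^{\otimes k}(h_k-P_n^{\otimes k}h_k)\|+\|T^{\otimes k}(P_n^{\otimes k}h_k-h_k)\|=2\|h_k-P_n^{\otimes k}h_k\|\to0$$
for every $k$, with the same sequence $(g_n)$ for all $k$. This is the computation that we did for the shift in Section 1.

**(iii)$\Rightarrow$(i).** For fixed $F$ the function $\pi(\cdot)(F)$ is $O(H)$-invariant, depends on finitely many components, and is norm-continuous by Lemma 2. So it is constant on the closure of an orbit.

**(iii)$\Rightarrow$(iv) for $h,h'\in\prod_kB_k$.** Because $\|\cdot\|_{R_k}\le\|\cdot\|$, norm convergence implies convergence in $d_{R_k}$. So the norm closure of the orbit within $\prod_kB_k$ is contained in its closure for the topology of Section 2.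

**(iv)$\Rightarrow$(i).** $\pi$ is $O(H)$-invariant and continuous on $\prod_k(B_k,d_{R_k})$, as recalled in Section 2.

This completes the proof of Theorem 1. In particular, if $h,h'\in\prod_kB_k$ and $\pi(h)=\pi(h')$, then $h\sim h'$: the map $\pi/\!\sim$ is one-to-one for every infinite $C$. $\blacksquare$

## 10. Homeomorphism, classes versus orbits, and infinite girth

**Remark 8 (homeomorphism).** The space $(\prod_kB_k)/\!\sim$ is a quotient of the compact space $(\prod_k(B_k,d_{R_k}))/O(H)$, hence compact, and $\pi/\!\sim$ is a continuous injection into a Hausdorff space. So it is a homeomorphism onto a closed subset of $\mathbb R^{\mathcal F}$. By Theorem 1 the same holds with $\mathcal F$ replaced by $\mathcal F_g$ for any finite $g\ge3$.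

**Remark 9 (classes versus orbits).** Let $h\in\prod_kB_k$. By the theorem, the $\sim$-class of $h$ consists of all $h'=(T^{\otimes k}h_k)_k$ with $T:K(h)\to H$ a linear isometry; then $K(h')=T(K(h))$. The space $K(h)$ is separable, being the closure of a sum of countably many finite-dimensional spaces. Such an $h'$ is in the orbit of $h$ exactly when $\dim K(h)^\perp=\dim K(h')^\perp$: if the dimensions agree, $T$ extends to an element of $O(H)$; conversely $K(\gamma h)=\gamma K(h)$ for $\gamma\in O(H)$. If $C$ is uncountable or $\dim K(h)<\infty$, both dimensions equal $|C|$, so the class is exactly the orbit, and the orbit is closed. If $C$ is countable and $\dim K(h)=\infty$, the class is a union of countably many orbits, one for each codimension $0,1,2,\dots,\infty$ of $K(h')$. The operators $A$ and $A'$ of Section 1 have codimensions $0$ and $1$.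

**Remark 10 (forests and bipartite graphs do not suffice).** The theorem allows every finite girth bound $g$, but not girth $\infty$, and $\mathcal F_g$ cannot be replaced by the bipartite graphs. Let $e\in H$ be a unit vector, and let $h,h',h''$ have $h_2=e\otimes e$, $h'_2=0$, $h''_2=-e\otimes e$ and all other components $0$. Apart from the empty graph, which has value $1$, only $2$-regular graphs can have nonzero values. Every nonempty forest has a vertex of degree at most $1$, so $\pi(h)$ and $\pi(h')$ agree on all forests; but $\pi(h)(C_3)=1\ne0=\pi(h')(C_3)$. A $2$-regular bipartite graph $F$ is a disjoint union of even cycles, so $\pi(h'')(F)=(-1)^{|V(F)|}=1=\pi(h)(F)$; but $\pi(h'')(C_3)=-1\ne1$. By (iv)$\Rightarrow$(i), $h\not\sim h'$ and $h\not\sim h''$. So in both cases inequivalent points are not separated.
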